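\title{Connected friends-and-strangers graphs of exponential diameter}

\begin{abstract}
For graphs $X$ and $Y$ on $n$ vertices, the friends-and-strangers graph $\mathsf{FS}(X,Y)$ has as its vertices the bijections from $V(X)$ to $V(Y)$, and two bijections are adjacent when they differ by exchanging the images of two adjacent vertices of $X$ whose images are adjacent in $Y$. We show that the diameter of a connected friends-and-strangers graph is not bounded by any polynomial in $n$: for every $n\ge 6$ there is a connected example of diameter at least $2^{(n+3)/4}$. In these examples $Y$ is a lollipop, a clique with a path of $k$ further vertices attached. For such $Y$ we also show that $\mathsf{FS}(X,Y)$ is connected exactly when $X$ stays connected after the deletion of any set of at most $k$ vertices, and that the diameter is then at most $\frac{1}{10}ne^{5n}$. So for lollipops an exponent linear in $n$ is of the right order.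
\end{abstract}

\section{Introduction}

Let $X$ and $Y$ be simple graphs on the same number $n$ of vertices. We call the vertices of $X$ \emph{positions} and the vertices of $Y$ \emph{persons}; two persons are \emph{friends} if they are adjacent in $Y$. An \emph{arrangement} is a bijection $\sigma\colon V(X)\to V(Y)$, and person $y$ stands at position $\sigma^{-1}(y)$. A \emph{swap} exchanges two friends who stand at adjacent positions: it replaces $\sigma$ by $\sigma\circ(a\ b)$, where $ab\in E(X)$ and $\sigma(a)\sigma(b)\in E(Y)$. The \emph{friends-and-strangers graph} $\mathsf{FS}(X,Y)$ has the $n!$ arrangements as vertices, and two arrangements are adjacent if they differ by a swap.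

The graph $\mathsf{FS}(X,Y)$ is connected when every arrangement can be turned into every other by swaps. Its diameter, the largest distance between two vertices, then measures how many swaps this takes in the worst case. A swap moves two persons, so for $n\ge2$ two arrangements that differ at every position are at distance at least $n/2$. On the other side there is the trivial bound $n!-1$. The following question is posed in \cite{Jeong}.

\begin{quote}
\emph{Is there an absolute constant $C>0$ such that $\operatorname{diam}\mathsf{FS}(X,Y)=O(n^C)$ for all $n$-vertex graphs $X$ and $Y$ for which $\mathsf{FS}(X,Y)$ is connected?}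
\end{quote}

The simplest cases suggest the answer yes. If $Y=K_n$ and $X$ is connected, the persons can be carried to their targets one at a time, and the diameter is at most $\binom n2$ (Lemma~\ref{lem:clique}). The inverse of $\sigma\circ(a\ b)$ is $\sigma^{-1}\circ(\sigma(a)\ \sigma(b))$, so $\sigma\mapsto\sigma^{-1}$ is an isomorphism from $\mathsf{FS}(X,Y)$ to $\mathsf{FS}(Y,X)$, and the same bound holds when $X=K_n$ and $Y$ is connected. In general one expects to prove connectedness by a sorting procedure that places the persons one after another, and if each placement costs polynomially many swaps, then so does the whole procedure. The weak point of this guess is that a placement may be recursive: to move one person a single step we may have to move a second person several steps, each of which requires several steps of a third person, and so on. We show that such a recursion can be unavoidable, so that the answer is no.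

For $1\le k\le n-1$, the \emph{lollipop} $L_{n,k}$ is the graph on $y_1,\dots,y_n$ with the edges $y_iy_{i+1}$ for $1\le i\le k$ and $y_iy_j$ for $k+1\le i<j\le n$. We call $y_1,\dots,y_k$ the \emph{tail} and $y_{k+1},\dots,y_n$ the \emph{clique}. The only friend of $y_1$ is $y_2$, and for $2\le i\le k$ the friends of $y_i$ are exactly $y_{i-1}$ and $y_{i+1}$.

\begin{theorem}\label{thm:lower}
Let $k\ge1$ and $n\ge 4k+2$. There is an $n$-vertex bipartite graph $X$ such that $\mathsf{FS}(X,L_{n,k})$ is connected and has diameter at least $2^{k+2}$. Taking $k=\lfloor (n-2)/4\rfloor$ gives diameter at least $2^{(n+3)/4}$ for every $n\ge6$. In particular, no constant $C$ as in the question exists.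
\end{theorem}

To know that the examples are connected we determine when $\mathsf{FS}(X,L_{n,k})$ is connected. For $S\subset V(X)$, the graph $X-S$ is obtained from $X$ by deleting the vertices of $S$ and the edges that meet them. A graph with one vertex is connected.

\begin{theorem}\label{thm:conn}
Let $1\le k\le n-1$ and let $X$ be an $n$-vertex graph. Then $\mathsf{FS}(X,L_{n,k})$ is connected if and only if $X-S$ is connected for every $S\subset V(X)$ with $|S|\le k$.
\end{theorem}

We call $X$ \emph{$k$-robust} if it satisfies the condition in Theorem~\ref{thm:conn}. For $n\ge k+2$ this is the usual notion of $(k+1)$-connectivity. The proof of the ``if'' part is a recursive sorting procedure, and counting its swaps shows that lollipops give nothing beyond an exponent linear in $n$.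

\begin{theorem}\label{thm:upper}
Let $1\le k\le n-1$. If $\mathsf{FS}(X,L_{n,k})$ is connected, then
\[
\operatorname{diam}\mathsf{FS}(X,L_{n,k})\le\frac{n^2}{2}\cdot\frac{(5n)^k}{(k+1)!}\le\frac1{10}\,n\,e^{5n}.
\]
Hence the maximum of $\log\operatorname{diam}\mathsf{FS}(X,L_{n,k})$, over all $k$ and all $n$-vertex $X$ for which the graph is connected, is $\Theta(n)$. For fixed $k$ the diameter is polynomial in $n$.
\end{theorem}

The lollipops run from graphs close to a clique, for small $k$, to the path $L_{n,n-1}$. For small $k$ the diameter is polynomial by Theorem~\ref{thm:upper}. For the path, an $(n-1)$-robust graph is complete (if two vertices were not adjacent, delete the other $n-2$), so the diameter is at most $\binom n2$. Theorem~\ref{thm:lower} finds exponential diameter between these ends, at $k$ close to $n/4$.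

Section~\ref{sec:detour} shows on a hexagon how the tail forces detours. Section~\ref{sec:conn} proves Theorem~\ref{thm:conn}. Sections~\ref{sec:graph} and~\ref{sec:double} construct $X$ and prove Theorem~\ref{thm:lower}, which depends only on the ``if'' part of Theorem~\ref{thm:conn}. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}.

\section{Detours forced by the tail}\label{sec:detour}

From now on $Y=L_{n,k}$. A \emph{walk} in a graph is a sequence of vertices $w_0,\dots,w_m$ in which consecutive vertices are adjacent; it has $m$ \emph{steps}, and vertices may repeat. An index $0<s<m$ is a \emph{forward turn} if $w_{s-1}\ne w_{s+1}$. Between forward turns a walk goes back and forth on one edge, so a walk with $r$ forward turns uses at most $r+1$ different edges, and these edges contain a path between its ends. Thus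
\begin{equation}\label{eq:turns}
\text{a walk between vertices at distance at least 3 has at least 2 forward turns.}
\end{equation}

In a sequence of swaps with arrangements $\sigma_0,\sigma_1,\dots,\sigma_N$, the swap at \emph{time} $t$ is the one that turns $\sigma_{t-1}$ into $\sigma_t$. A person \emph{moves} at time $t$ if it is one of the two persons exchanged. The moves of a person during any interval of time trace a walk in $X$.

\begin{example}\label{ex:hexagon}
Let $k=1$ and $n=6$, and let $X$ be the hexagon $p,a_1,b_1,q,b_2,a_2$, with vertices listed in cyclic order. While $y_1$ stands still, the other five persons are mutual friends on a path, and swaps of neighbors on this path produce any order of them. So we can bring $y_2$ in front of $y_1$, swap the two, and repeat. This takes $y_1$ to any position, after which we sort the others; hence $\mathsf{FS}(X,L_{6,1})$ is connected.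

The procedure is costly, and the cost cannot be avoided. Every move of $y_1$ is a swap with $y_2$. When $y_1$ moves from $u$ to $v$, it leaves $y_2$ behind at $u$. If the next move of $y_1$ goes on to $w\ne u$, then $y_2$ must first get from $u$ to $w$, and it cannot pass through $v$, where $y_1$ is waiting. It has to go around the hexagon, which takes at least $4$ swaps. To get from $p$ to $q$, the person $y_1$ makes at least two forward turns by \eqref{eq:turns}, so $y_2$ spends at least $8=2^{k+2}$ swaps on detours.
\end{example}

The mechanism of the example holds for every $X$ and at every level of the tail.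

\begin{lemma}[Detour lemma]\label{lem:detour}
Let $1\le i\le k$. In a sequence of swaps, let $t<t'$ be the times of two consecutive moves of $y_i$, from $u$ to $v$ and from $v$ to $w$, and suppose that both are swaps with $y_{i+1}$. Then the moves of $y_{i+1}$ at times strictly between $t$ and $t'$ trace a walk from $u$ to $w$ in $X-v$. If $i\le k-1$, all these moves are swaps with $y_{i+2}$.
\end{lemma}

\begin{proof}
The swap at time $t$ puts $y_{i+1}$ at $u$, and the swap at time $t'$ requires that $y_{i+1}$ be at $w$ just before it. Between these times $y_i$ stays at $v$, so $y_{i+1}$ does not visit $v$ and does not swap with $y_i$. If $i+1\le k$, the only other friend of $y_{i+1}$ is $y_{i+2}$.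
\end{proof}

The last sentence of the lemma starts a recursion. During its detour $y_{i+1}$ is in the situation of $y_1$: it has a single usable friend, so every turn on its detour sends $y_{i+2}$ on a detour. If each turn forced two turns at the next level, the work would double $k$ times. On the hexagon with $k\ge2$ the process jams instead. Say $y_1$ waits at $a_1$ while $y_2$ steps from $p$ to $a_2$ and leaves $y_3$ at $p$; both neighbors of $p$ are now held by waiting persons, and $y_3$ cannot reach $b_2$. We need a graph $X$ in which detours exist although up to $k$ positions are blocked, and in which enough of them are long. The next section makes the first requirement precise.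

\section{When $\mathsf{FS}(X,L_{n,k})$ is connected}\label{sec:conn}

\subsection*{Sorting on a robust graph}

We begin with the case in which all persons involved are friends.

\begin{lemma}\label{lem:clique}
Let $H$ be a connected subgraph of $X$ on $m$ vertices, and suppose that the persons standing on $H$ are pairwise friends. Then any rearrangement of these persons on $H$ can be reached by at most $\binom m2$ swaps along edges of $H$.
\end{lemma}

\begin{proof}
We use induction on $m$; for $m=1$ there is nothing to do. For $m\ge2$ let $v$ be a leaf of a spanning tree of $H$. The tree without $v$ spans $H-v$, so $H-v$ is connected. Carry the person whose target is $v$ along a path of $H$ to $v$, swapping it with each person it meets; this takes at most $m-1$ swaps, all between friends. The remaining persons stand on $H-v$ and are sorted by at most $\binom{m-1}2$ swaps. The total is at most $(m-1)+\binom{m-1}{2}=\binom m2$.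
\end{proof}

In a lollipop, $y_1$ is the hardest person to move, so it should be placed first, while everyone else is free to help. Once $y_1$ is frozen, the others form the graph $L_{n,k}-y_1$, whose tail is shorter by one, on a board that has lost one position. This is the same problem with $k-1$ in place of $k$, and after $k$ rounds only the clique is left. The helper moves needed to place $y_1$ are themselves instances of the smaller problem, so we prove the statement by downward induction on the number of frozen persons.

Let $X$ be $k$-robust. For $0\le j\le k-1$ let $D_j$ be the maximum of $\operatorname{diam}(X-F)$ over all $F\subset V(X)$ with $|F|=j$; it is finite because each $X-F$ is connected. Put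
\begin{equation}\label{eq:T}
T_k=\frac{n^2}{2},\qquad T_j=(2D_j+1)\,T_{j+1}\quad(0\le j\le k-1).
\end{equation}
Since $n\ge2$, all $T_j$ are at least $1$.

\begin{proposition}\label{prop:sort}
Let $X$ be $k$-robust and let $0\le j\le k$. If each of $y_1,\dots,y_j$ has the same position in $\sigma$ and in $\tau$, then $\tau$ can be reached from $\sigma$ by at most $T_j$ swaps, none of which moves any of $y_1,\dots,y_j$. In particular, $\mathsf{FS}(X,L_{n,k})$ is connected and has diameter at most $T_0$.
\end{proposition}

\begin{proof}
Let $F$ be the set of positions of $y_1,\dots,y_j$ and let $H=X-F$, which is connected because $|F|=j\le k$.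

For $j=k$ the persons on $H$ are the members of the clique, and Lemma~\ref{lem:clique} reaches $\tau$ by at most $\binom{n-k}{2}\le T_k$ swaps inside $H$.

Now let $j\le k-1$ and assume the statement for $j+1$. Let $v_0,\dots,v_l$ be a shortest path in $H$ from the position of $y_{j+1}$ in $\sigma$ to its position in $\tau$, so that $l\le D_j$. We move $y_{j+1}$ along this path. Suppose it stands at $v_{s-1}$ and $y_1,\dots,y_j$ have not moved. The position $v_s$ lies outside $F$ and differs from $v_{s-1}$, so there is an arrangement that keeps $y_1,\dots,y_{j+1}$ in place and has $y_{j+2}$ at $v_s$. By the statement for $j+1$ we reach it by at most $T_{j+1}$ swaps that do not move $y_1,\dots,y_{j+1}$. Then we swap $y_{j+1}$ and $y_{j+2}$, who are friends because $j+1\le k$. After $l$ such rounds $y_1,\dots,y_{j+1}$ stand as in $\tau$, and one more application of the statement for $j+1$ reaches $\tau$. Since $T_{j+1}\ge1$, the number of swaps is at most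
\[
l\,(T_{j+1}+1)+T_{j+1}\le(2l+1)\,T_{j+1}\le(2D_j+1)\,T_{j+1}=T_j .
\]
For $j=0$ there is no condition on $\sigma$ and $\tau$, which gives the last assertion.
\end{proof}

This proves the ``if'' part of Theorem~\ref{thm:conn}.

\subsection*{An invariant for a small separating set}

For the converse we need a quantity that no swap changes. Consider first $k=1$ and a vertex $s$ whose deletion splits $X$ into two sides $A$ and $B$. Let $y_1$ start in $A$. The side of $y_1$ is not defined at all times, since $y_1$ may step onto $s$. It does so by a swap with $y_2$, which puts $y_2$ in $A$. While $y_1$ waits at $s$, the person $y_2$ is confined to $A$, so when $y_1$ moves again, it returns to $A$. The side of $y_1$ is thus remembered by $y_2$. For a larger separating set the memory passes further along the tail, to the first person outside the set.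

\begin{proposition}\label{prop:invariant}
If $X-S$ is disconnected for some $S\subset V(X)$ with $|S|\le k$, then $\mathsf{FS}(X,L_{n,k})$ is disconnected.
\end{proposition}

\begin{proof}
Write $V(X)\setminus S=A\sqcup B$ with $A$ and $B$ nonempty and no edge between $A$ and $B$. We say that a person is in a set of positions if its position is. For an arrangement $\sigma$ let the \emph{index} $m$ be the least integer such that $y_m$ is not in $S$, and let the \emph{side} of $\sigma$ be the set, $A$ or $B$, that contains $y_m$. Since $|S|\le k$, we have $m\le k+1$. We show that no swap changes the side. By symmetry let the side be $A$. Every neighbor of a position in $A$ lies in $A\cup S$.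

\emph{A swap of two members of the clique.} If $y_m$ does not take part, then none of $y_1,\dots,y_m$ moves, because $m\le k+1$; the index and the side are unchanged. If $y_m$ takes part, then $m=k+1$, so $y_1,\dots,y_k$ occupy $k\ge|S|$ positions of $S$ and fill it. The partner of $y_{k+1}$ is therefore not in $S$, and it stands next to a position of $A$, so it is in $A$. After the swap the index is still $k+1$ and $y_{k+1}$ is in $A$.

\emph{A swap of $y_i$ and $y_{i+1}$ with $i\le k$.} There are four cases.
\begin{itemize}
\item If $i>m$, none of $y_1,\dots,y_m$ moves.
\item If $i\le m-2$, both persons are in $S$ before and after the swap, and $y_m$ does not move.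
\item If $i=m-1$, then $y_{m-1}$ moves from $S$ to the position of $y_m$, which lies in $A$, while $y_1,\dots,y_{m-2}$ stay in $S$. The new index is $m-1$ and the side is $A$.
\item If $i=m$, then $y_{m+1}$ is in $A\cup S$. If it is in $A$, then $y_m$ moves within $A$ and the index stays $m$. If it is in $S$, then after the swap $y_1,\dots,y_m$ are in $S$ and $y_{m+1}$ is in $A$; the new index is $m+1$ and the side is $A$.
\end{itemize}
An arrangement with $y_1$ in $A$ has side $A$, and one with $y_1$ in $B$ has side $B$. These two lie in different components.
\end{proof}

Propositions~\ref{prop:sort} and~\ref{prop:invariant} together prove Theorem~\ref{thm:conn}. The bound $|S|\le k$ was used to ensure that when the index reaches the clique, the tail blocks all of $S$. With one more position in $S$ a member of the clique can slip through: two opposite vertices separate the hexagon, yet the graph in Example~\ref{ex:hexagon} is connected.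

\section{A robust graph in which detours reproduce}\label{sec:graph}

We now want a $k$-robust graph $X$ in which a turn $u,v,w$ forces two turns on every walk from $u$ to $w$ in $X-v$. One could ask this of all forward turns by forbidding cycles of length $3$ and $4$: then $u$ and $w$ are at distance at least $3$ in $X-v$, and \eqref{eq:turns} applies. This is too expensive. A $k$-robust graph on $n\ge k+2$ vertices has minimum degree at least $k+1$, since otherwise deleting the neighbors of a vertex would cut it off. Without cycles of length $3$ and $4$, a vertex, its neighbors and their other neighbors are all distinct, so $n\ge 1+(k+1)+(k+1)k>k^2$, and a factor $2^k$ is below $2^{\sqrt n}$. To have $k$ linear in $n$ we allow many $4$-cycles, and we count only a special class of turns, chosen so that every detour around a special turn contains two special turns.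

Let $k\ge1$ and $n\ge4k+2$. Define $X$ on the vertex set $A_1\sqcup A_0\sqcup B_0\sqcup B_1$, where
\[
A_0=\{a_1,\dots,a_{k+1}\},\qquad B_0=\{b_1,\dots,b_{k+1}\},\qquad |B_1|=k,\qquad |A_1|=n-3k-2\ge k .
\]
The edges of $X$ are all pairs between $A_1$ and $A_0$, all pairs between $B_1$ and $B_0$, and the matching $M=\{a_ib_i:1\le i\le k+1\}$. The graph is bipartite with parts $A_1\cup B_0$ and $A_0\cup B_1$. For $k=1$ and $n=6$ it is the hexagon of Example~\ref{ex:hexagon}; Figure~\ref{fig:X} shows $k=2$ and $n=10$. The sets $A_1$ and $B_1$ may differ in size, but we use only that both have at least $k$ elements, so each argument below remains valid when the letters $A$ and $B$ are exchanged.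

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\node (p1) at (0,1.5) {$p_1$}; \node (p2) at (0,0.5) {$p_2$};
\node (a1) at (2,2) {$a_1$}; \node (a2) at (2,1) {$a_2$}; \node (a3) at (2,0) {$a_3$};
\node (b1) at (4,2) {$b_1$}; \node (b2) at (4,1) {$b_2$}; \node (b3) at (4,0) {$b_3$};
\node (q1) at (6,1.5) {$q_1$}; \node (q2) at (6,0.5) {$q_2$};
\draw (p1)--(a1) (p1)--(a2) (p1)--(a3) (p2)--(a1) (p2)--(a2) (p2)--(a3);
\draw (q1)--(b1) (q1)--(b2) (q1)--(b3) (q2)--(b1) (q2)--(b2) (q2)--(b3);
\draw[ultra thick] (a1)--(b1) (a2)--(b2) (a3)--(b3);
\node[draw=none] at (0,-0.8) {$A_1$}; \node[draw=none] at (2,-0.8) {$A_0$};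
\node[draw=none] at (4,-0.8) {$B_0$}; \node[draw=none] at (6,-0.8) {$B_1$};
\end{tikzpicture}
\caption{The graph $X$ for $k=2$ and $n=10$: two complete bipartite graphs joined by a matching $M$ of $k+1$ edges, drawn thick. A walk makes a cross-turn when it passes from a thin edge to a thick edge or from a thick edge to a thin edge.}
\label{fig:X}
\end{figure}

\begin{lemma}\label{lem:robust}
The graph $X$ is $k$-robust.
\end{lemma}

\begin{proof}
Let $|S|\le k$. The $k+1$ edges of $M$ are disjoint, so some edge $a_ib_i$ has neither end in $S$. We connect every vertex of $X-S$ to this edge. A vertex of $A_1\setminus S$ is adjacent to $a_i$, and a vertex of $B_1\setminus S$ is adjacent to $b_i$. Let $a_j\notin S$ with $j\ne i$. If $A_1\not\subset S$, any vertex of $A_1\setminus S$ is adjacent to both $a_j$ and $a_i$. If $A_1\subset S$, then $|A_1|\ge k\ge|S|$ forces $S=A_1$, and $a_j,b_j,q,b_i$ is a path in $X-S$ for any $q\in B_1$. For $b_j\notin S$ exchange the roles of $A$ and $B$, using $|B_1|\ge k$.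
\end{proof}

The sizes cannot be lowered within this construction, and this is the source of the condition $n\ge4k+2$. If $M$ had only $k$ edges, deleting $A_0$ would disconnect $X$. If $B_1$ had at most $k-1$ vertices, deleting $B_1$ and $a_1$ would isolate $b_1$; the same holds for $A_1$, $b_1$ and $a_1$. In each case $\mathsf{FS}(X,L_{n,k})$ would be disconnected by Proposition~\ref{prop:invariant}.

In a walk $w_0,\dots,w_m$ in $X$, an index $0<s<m$ is a \emph{cross-turn} if exactly one of the edges $w_{s-1}w_s$ and $w_sw_{s+1}$ belongs to $M$. The triple $(w_{s-1},w_s,w_{s+1})$ is then called a \emph{cross triple}. Its middle vertex lies on an edge of $M$. If the middle vertex is $a_i$, the edge in $M$ is $a_ib_i$ and the other edge leads to $A_1$. So, up to reversal and the exchange of $A$ and $B$, every cross triple has the form $(p,a_i,b_i)$ with $p\in A_1$. Other turns are not worth counting: in Figure~\ref{fig:X} the turn $p_1,a_1,p_2$ has the detour $p_1,a_2,p_2$, which contains a single turn.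

\begin{example}\label{ex:ten}
Let $k=2$ and $n=10$, as in Figure~\ref{fig:X}, and let $y_1$ travel along $p_1,a_1,b_1,q_1$, with cross-turns at $a_1$ and $b_1$. Consider the first. After its first move $y_1$ waits at $a_1$, and $y_2$ is at $p_1$ and must reach $b_1$. With $a_1$ blocked, $b_1$ can be entered only from $B_1$, so $y_2$ has to cross the matching elsewhere, say along $p_1,a_2,b_2,q_1,b_1$. This walk has cross-turns at $a_2$ and $b_2$, and all its moves are swaps with $y_3$. When $y_2$ waits at $a_2$, the person $y_3$ is left at $p_1$ and goes to $b_2$ along $p_1,a_3,b_3,q_1,b_2$, using the last free edge of $M$. These are four swaps with members of the clique. When $y_2$ waits at $b_2$, the person $y_3$ is left at $a_2$, must leave toward $A_1$, and goes to $q_1$ along $a_2,p_1,a_3,b_3,q_1$, again with four swaps. When $y_2$ waits at $q_1$, the person $y_3$ gets from $b_2$ to $b_1$ through $q_2$; this turn of $y_2$ is not a cross-turn, and we ignore its cost. The next lemma shows that no choice of routes does better at the cross-turns. So the $2$ cross-turns of $y_1$ force $4$ cross-turns of $y_2$, and these force $16=2^{k+2}$ swaps.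
\end{example}

\begin{lemma}\label{lem:cross}
\begin{enumerate}
\item[(a)] Every walk in $X$ that visits both $A_1$ and $B_1$ has at least $2$ cross-turns, and it makes at least $3$ steps between a visit to one of these sets and a visit to the other.
\item[(b)] If $(u,v,w)$ is a cross triple, then every walk from $u$ to $w$ in $X-v$ has at least $2$ cross-turns and at least $4$ steps.
\end{enumerate}
\end{lemma}

\begin{proof}
Reversing a walk changes neither its number of cross-turns nor its number of steps.

(a) After a reversal, if needed, there are indices $q<r$ with $w_q\in A_1$ and $w_r\in B_1$. Choose such a pair with $r-q$ minimal. A vertex of $A_1\cup B_1$ strictly between them would give a closer pair, so $w_{q+1},\dots,w_{r-1}$ lie in $A_0\cup B_0$. All neighbors of $w_q$ lie in $A_0$ and all neighbors of $w_r$ lie in $B_0$, so $w_{q+1}\in A_0$ and $w_{r-1}\in B_0$. In particular $q+1\ne r$ and $q+1\ne r-1$, so $q+1<r-1$ and $r-q\ge3$. The edges $w_{q+1}w_{q+2}$ and $w_{r-2}w_{r-1}$ have both ends in $A_0\cup B_0$, and every such edge of $X$ belongs to $M$. The edges $w_qw_{q+1}$ and $w_{r-1}w_r$ meet $A_1\cup B_1$ and do not belong to $M$. Hence $q+1$ and $r-1$ are two distinct cross-turns. The bound $r-q\ge3$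 for the closest pair gives it for every pair in this order, and by reversal for every pair.

(b) We may assume $(u,v,w)=(p,a_i,b_i)$ with $p\in A_1$. In $X-a_i$ all neighbors of $b_i$ lie in $B_1$. The walk has at least one step because $p\ne b_i$, so its next-to-last vertex lies in $B_1$. It starts in $A_1$. By (a) it has at least $2$ cross-turns and makes at least $3$ steps before its last step.
\end{proof}

\section{Doubling along the tail}\label{sec:double}

It remains to turn Example~\ref{ex:ten} into a count that holds for an arbitrary sequence of swaps. Two points need care. A person $y_i$ with $i\ge2$ can also move by swapping with $y_{i-1}$, and a turn that involves such a move forces nothing on $y_{i+1}$; so we count only cross-turns made with the help of $y_{i+1}$. And the forced turns must not be counted twice; so we attach to each counted turn the interval of time during which $y_i$ waits.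

\begin{proposition}\label{prop:double}
Let $X$ be the graph of Section~\ref{sec:graph}. If a sequence of $N$ swaps in $\mathsf{FS}(X,L_{n,k})$ takes $y_1$ from a position in $A_1$ to a position in $B_1$, then $N\ge2^{k+2}$.
\end{proposition}

\begin{proof}
For $1\le i\le k$, an \emph{$i$-event} is a pair of times $t<t'$ such that
\begin{itemize}
\item $y_i$ moves at times $t$ and $t'$ and at no time strictly between them;
\item both moves are swaps of $y_i$ with $y_{i+1}$;
\item the positions $u,v,w$ of $y_i$ before, between and after these moves form a cross triple.
\end{itemize}
The \emph{interval} of the event is the set of times strictly between $t$ and $t'$. For fixed $i$, the intervals of distinct $i$-events are disjoint, because they are gaps between different pairs of consecutive moves of $y_i$. Let $E_i$ be the number of $i$-events.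

First, $E_1\ge2$. The walk traced by $y_1$ goes from $A_1$ to $B_1$, so it has at least $2$ cross-turns by Lemma~\ref{lem:cross}(a). Every move of $y_1$ is a swap with $y_2$, so the two moves around a cross-turn form a $1$-event, and different cross-turns give different events.

Next, $E_{i+1}\ge2E_i$ for $1\le i\le k-1$. Take an $i$-event with cross triple $(u,v,w)$ and interval $I$. By Lemma~\ref{lem:detour}, the moves of $y_{i+1}$ during $I$ trace a walk from $u$ to $w$ in $X-v$, and all of them are swaps with $y_{i+2}$. By Lemma~\ref{lem:cross}(b) this walk has at least $2$ cross-turns. The two moves around each of them are consecutive moves of $y_{i+1}$, so they form an $(i+1)$-event with both times in $I$. Since the intervals of distinct $i$-events are disjoint, all the $(i+1)$-events obtained in this way are distinct.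

Hence $E_k\ge2^{k-1}E_1\ge2^k$. The recursion stops here, because $y_{k+1}$ belongs to the clique and is not tied to one helper. The first part of Lemma~\ref{lem:detour} still applies: during the interval of a $k$-event with cross triple $(u,v,w)$, the person $y_{k+1}$ walks from $u$ to $w$ in $X-v$. By Lemma~\ref{lem:cross}(b) the interval contains at least $4$ swaps. The intervals are disjoint, so $N\ge4E_k\ge2^{k+2}$.
\end{proof}

The tail and the clique of the lollipop play separate roles. Proposition~\ref{prop:double} uses only the lists of friends of $y_1,\dots,y_k$, while the clique is used only to make $\mathsf{FS}(X,L_{n,k})$ connected.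

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $X$ be the bipartite graph of Section~\ref{sec:graph}. By Lemma~\ref{lem:robust} and Proposition~\ref{prop:sort}, $\mathsf{FS}(X,L_{n,k})$ is connected. The sets $A_1$ and $B_1$ are nonempty, and by Proposition~\ref{prop:double} an arrangement with $y_1$ in $A_1$ and one with $y_1$ in $B_1$ are at distance at least $2^{k+2}$. For $n\ge6$ the integer $k=\lfloor(n-2)/4\rfloor$ satisfies $k\ge1$, $4k+2\le n$ and $k\ge(n-5)/4$, so $k+2\ge(n+3)/4$. Finally, $2^{(n+3)/4}$ is not $O(n^C)$ for any constant $C$.
\end{proof}

\begin{remark}[Typical distances]
Large distances are not confined to a few pairs. The bound $2^{k+2}$ holds for every ordered pair of arrangements with $y_1$ in $A_1$ in one of them and in $B_1$ in the other. Each position of $y_1$ occurs in $(n-1)!$ arrangements, so these pairs form a fraction $2|A_1||B_1|/n^2\ge 2k^2/n^2$ of all ordered pairs. For $k=\lfloor(n-2)/4\rfloor$ the lower bound $2k^2/n^2$ tends to $1/8$. So the average distance in these connected graphs is also exponential in $n$.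
\end{remark}

\section{The upper bound for lollipops}\label{sec:upper}

By Proposition~\ref{prop:sort} the diameter is at most $T_0=\frac{n^2}{2}\prod_{j=0}^{k-1}(2D_j+1)$. The crude estimate $D_j\le n-1$ gives $T_0\le\frac{n^2}{2}(2n)^k$. For $k$ proportional to $n$ the logarithm of this bound has order $n\log n$, as does the logarithm of the trivial bound $n!-1$. The gain comes from robustness: a graph that is hard to disconnect has small diameter, and $X-F$ is harder to disconnect the smaller $F$ is.

\begin{lemma}\label{lem:layers}
Let $c\ge1$ and let $H$ be a graph on at most $n$ vertices such that $H-R$ is connected whenever $|R|\le c-1$ and $R\ne V(H)$. Then $\operatorname{diam}H\le1+n/c$.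
\end{lemma}

\begin{proof}
Let $d=\operatorname{diam}H$. For $d\le1$ there is nothing to prove, so let $d\ge2$. Choose a vertex $x$ from which some vertex has distance $d$, and let $N_s$ be the set of vertices at distance $s$ from $x$, for $0\le s\le d$. An edge joins vertices in the same set or in consecutive sets. So for $1\le s\le d-1$ every path from $x$ to $N_d$ meets $N_s$, the graph $H-N_s$ is disconnected, and therefore $|N_s|\ge c$. Counting vertices gives $2+(d-1)c\le n$, and $d\le1+n/c$ follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\mathsf{FS}(X,L_{n,k})$ be connected. By Proposition~\ref{prop:invariant}, $X$ is $k$-robust, so Proposition~\ref{prop:sort} bounds the diameter by $T_0$. Let $0\le j\le k-1$, $|F|=j$ and $c=k-j+1$. Deleting at most $c-1=k-j$ vertices from $X-F$ deletes at most $k$ vertices from $X$ in total and leaves a connected graph. By Lemma~\ref{lem:layers}, $D_j\le1+n/c$. Since $c\le k+1\le n$, we have $3\le 3n/c$, and so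
\[
2D_j+1\le3+\frac{2n}{c}\le\frac{5n}{c}.
\]
As $j$ runs from $0$ to $k-1$, the number $c$ runs from $k+1$ down to $2$. By \eqref{eq:T},
\[
T_0\le\frac{n^2}{2}\prod_{c=2}^{k+1}\frac{5n}{c}=\frac{n^2}{2}\cdot\frac{(5n)^k}{(k+1)!}=\frac{n}{10}\cdot\frac{(5n)^{k+1}}{(k+1)!}\le\frac{n}{10}\,e^{5n},
\]
where the last step uses that $x^{k+1}/(k+1)!$ is one term of the series for $e^x$, with $x=5n$. For fixed $k$ the first bound is a constant multiple of $n^{k+2}$. For $n\ge6$, this upper bound and Theorem~\ref{thm:lower} place the maximum of the logarithm of the diameter between $\frac{n+3}{4}\log2$ and $5n+\log(n/10)$, so it is $\Theta(n)$.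
\end{proof}

For general $Y$ a gap remains between our bounds. Let $\Delta(n)$ be the largest diameter of a connected graph $\mathsf{FS}(X,Y)$ with $X$ and $Y$ on $n$ vertices. Theorem~\ref{thm:lower} and the trivial bound give $2^{(n+3)/4}\le\Delta(n)\le n!-1$ for $n\ge6$, so
\[
\Omega(n)\le\log\Delta(n)\le O(n\log n).
\]
We do not determine which order is correct. By Theorem~\ref{thm:upper}, an example with $\log\operatorname{diam}\mathsf{FS}(X,Y)$ of larger order than $n$ cannot have a lollipop as $Y$.

\begin{thebibliography}{1}

\bibitem{Jeong}
Ryan Jeong, \emph{On the Diameters of Friends-and-Strangers Graphs}, arXiv:2201.00665 (2022).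

\end{thebibliography}
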